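\title{The Class 0 threshold for pebbling in random bipartite graphs}

\begin{abstract}
A connected graph is Class~0 if its pebbling number equals its number of vertices. We show that the threshold for the random bipartite graph $\mathcal{B}_{m,p}$ to be Class~0 is $\Theta(\log m/m)$. More precisely, with high probability the random bipartite graph process becomes Class~0 exactly when its minimum degree becomes $3$, and at $p=(\log m+2\log\log m+c)/m$ the probability of being Class~0 tends to $e^{-e^{-c}}$. A potential function shows that two distant vertices whose degrees sum to at most $5$ are an obstruction. In the other direction, we show that in a graph with suitable expansion every configuration with as many pebbles as vertices either can be concentrated on one vertex or leaves a highly connected core of occupied vertices, through which pebbles travel without loss.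
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Pebbling and Class 0}
All graphs are finite and simple. A \emph{configuration} of pebbles on a graph $G=(V,E)$ is a function $C\colon V\to\mathbb{N}=\{0,1,2,\dots\}$, and its \emph{size} is $|C|=\sum_{v\in V}C(v)$. A \emph{pebbling step} along an edge $uv$ removes two pebbles from $u$ and adds one pebble to $v$; it is allowed only if $u$ holds at least two pebbles. The configuration $C$ \emph{reaches} a vertex $r$, called the \emph{root}, if some sequence of steps, possibly empty, leads from $C$ to a configuration with at least one pebble on $r$. For a connected graph $G$, the \emph{pebbling number} $\pi(G)$ is the least $t$ such that every configuration of size $t$ reaches every root. Extra pebbles never hurt: if $C\le C'$ pointwise and $C$ reaches $r$, then so does $C'$.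

Pebbling is transport with a toll of one half per edge, and $\pi(G)$ is the amount of material that suffices however it is placed. A configuration with at most one pebble on each vertex other than $r$, and none on $r$, admits no step at all, so $\pi(G)\ge |V|$. A connected graph is \emph{Class~0} if $\pi(G)=|V|$, that is, if every configuration of size $|V|$ reaches every root; disconnected graphs are not Class~0. Adding an edge only adds possible steps, so Class~0 is a monotone property.

Two small cases show both sides of the definition. The graph $K_{m,m}$ with parts $V_1,V_2$ is Class~0 for $m\ge2$. Indeed, suppose that a configuration of size $2m$ does not reach $r\in V_1$. Then no vertex of $V_2$ has, or can be given, two pebbles. So the $m-1$ vertices of $V_1\setminus\{r\}$ carry at least $m$ pebbles, and one of them, $x$, has at least two. Consequently $V_2$ is empty, $x$ has at most three pebbles, and every other vertex of $V_1$ has at most one; the size is at most $3+(m-2)<2m$, a contradiction. On the other side, a graph with a cut vertex $v$ is not Class~0. Take $r$ and $x$ in different components of $G-v$, and put three pebbles on $x$, none on $r$ and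 $v$, and one on every other vertex. The size is $|V|$. The sum $\sum_u\lfloor C(u)/2\rfloor$ equals $1$ and no step increases it. To reach $r$, some step must leave $v$; but the first step into $v$ makes the sum $0$, and then no step is possible.

\subsection*{The random bipartite graph}
Let $\mathcal{B}_{m,p}$ be the random bipartite graph with parts $V_1,V_2$ of size $m$ in which each of the $m^2$ possible edges is present independently with probability $p=p(m)$. Write $f\ll g$, or $g\gg f$, if $f/g\to0$ as $m\to\infty$. The \emph{threshold} $\mathsf{t}_{\mathcal{B}}(\mathcal{P})$ of a property $\mathcal{P}$ is the set of positive functions $t=t(m)$ such that the probability that $\mathcal{B}_{m,p}$ has $\mathcal{P}$ tends to $1$ whenever $p\gg t$ and tends to $0$ whenever $p\ll t$. By a theorem of Bollob\'as and Thomason this set is nonempty for monotone properties. The problem of finding $\mathsf{t}_{\mathcal{B}}(\text{Class }0)$ is posed by Hurlbert~\cite{Hurlbert}, and it is the problem solved here.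

Throughout, $\log$ is the natural logarithm and \emph{whp} means with probability tending to $1$ as $m\to\infty$. A lower bound comes from isolated vertices. If $p\le\log m/(2m)$, then $(1-p)^m\ge\frac12m^{-1/2}$ for large $m$, and since the degrees of the vertices of $V_1$ are independent,
\begin{equation}\label{eq:isolated}
\Pr(\text{no vertex of $V_1$ is isolated})=\bigl(1-(1-p)^m\bigr)^m\le\exp\bigl(-\tfrac12m^{1/2}\bigr)\to0 .
\end{equation}
Should one expect $\log m/m$ to be enough? Distance is one possible obstruction. The weight $\sum_vC(v)2^{-\operatorname{dist}(v,r)}$ never increases, so $2^d-1$ pebbles at distance $d$ from $r$ do not reach $r$, and a Class~0 graph satisfies $2^{\operatorname{diam}(G)}\le|V|$. At average degree of order $\log m$ the diameter turns out to be $O(\log m/\log\log m)$ (Lemma~\ref{lem:expand}), so $2^{\operatorname{diam}(G)}=m^{o(1)}$ and this obstruction is absent. One is led to guess that only vertices of small degree stand in the way, and that the threshold is $\log m/m$. The guess is correct.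

\begin{theorem}\label{thm:A}
If $p\gg\log m/m$, then whp $\mathcal{B}_{m,p}$ is Class~0. If $p\ll\log m/m$, then whp it is not. The threshold $\mathsf{t}_{\mathcal{B}}(\mathrm{Class}\ 0)$ is exactly the set of functions $t=\Theta(\log m/m)$.
\end{theorem}

Which small degrees matter? A vertex of degree $1$ has a cut vertex as its neighbor, while $K_{2,2}$ is Class~0 and has all degrees equal to $2$, so minimum degree $2$ is a tempting guess. The right value is $3$.

\begin{theorem}\label{thm:B}
Give the edges of $K_{m,m}$ independent labels, uniform in $[0,1]$, and let $G_p$ consist of the edges with label at most $p$, so that $G_p$ has the distribution of $\mathcal{B}_{m,p}$.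
\begin{enumerate}
\item[(1)] Whp the process $(G_p)_{p\in[0,1]}$ becomes Class~0 exactly at the moment when its minimum degree becomes $3$.
\item[(2)] If $p=(\log m+2\log\log m+c_m)/m$, then the probability that $\mathcal{B}_{m,p}$ is Class~0 tends to $0$, $e^{-e^{-c}}$ or $1$ according as $c_m\to-\infty$, $c_m\to c\in\mathbb{R}$ or $c_m\to+\infty$.
\end{enumerate}
\end{theorem}

The proof has three ingredients: an obstruction caused by two distant vertices of small degree (Lemma~\ref{lem:O}), a deterministic theorem saying that graphs with five pseudorandom properties are Class~0 (Theorem~\ref{thm:D}), and the verification of these properties in the random graph (Proposition~\ref{prop:P}). Section~\ref{sec:three} proves the obstruction and works out the smallest case that escapes it; this case contains the plan of the deterministic proof. Section~\ref{sec:good} states the other two ingredients, and Section~\ref{sec:main} derives Theorems~\ref{thm:A} and~\ref{thm:B}. The deterministic theorem occupies Sections~\ref{sec:setup}--\ref{sec:ranges}, and Section~\ref{sec:random} proves Proposition~\ref{prop:P}.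

\subsection*{Notation}
For a vertex set $A$, let $N(A)$ be the set of vertices with a neighbor in $A$, let $G[A]$ be the induced subgraph, and let $C(A)=\sum_{v\in A}C(v)$. The ball $N_j[v]$ is the set of vertices at distance at most $j$ from $v$, and $\delta(G)$ is the minimum degree. A vertex is \emph{empty} if it holds no pebble and \emph{occupied} otherwise.

\section{Why the minimum degree is three}\label{sec:three}

There are two ways to move pebbles over a long distance.

\emph{Sending.} If $d=\operatorname{dist}(v,w)$ and $v$ holds at least $2^df$ pebbles, then $v$ can put $f$ pebbles on $w$: move $2^df$ pebbles of $v$ along a shortest path, each intermediate vertex passing on all that it receives. We say that $v$ \emph{sends} $f$ pebbles to $w$. Intermediate vertices end with what they had, so several vertices can send one after another, each from its own pebbles.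

\emph{Sliding.} Let $u_0u_1\dots u_\ell$ be a path of occupied vertices with $C(u_0)\ge2$. A step from $u_0$ to $u_1$ leaves at least two pebbles on $u_1$, a step from $u_1$ to $u_2$ leaves at least two on $u_2$, and so on, until $u_\ell$ has at least two pebbles. Only vertices of the path are affected, so slides along vertex-disjoint paths do not interfere.

Sending costs a factor exponential in the distance; sliding costs nothing, whatever the length of the path, but needs occupied vertices. An adversary who has exactly $|V|$ pebbles to place will therefore surround the root with empty vertices. Each empty vertex frees one pebble, which must be placed somewhere else; the best place is a distant vertex that is also surrounded by empty vertices. The next lemma says when this strategy wins.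

\begin{lemma}\label{lem:O}
Let $G$ be a connected graph with $n$ vertices, and let $r,x$ be vertices with $\operatorname{dist}(r,x)\ge3$ and $\deg r+\deg x\le5$. Then $\pi(G)>n$.
\end{lemma}

\begin{proof}
Let $P=N(r)$, $Q=N(x)$ and $W_0=V\setminus(P\cup Q\cup\{r,x\})$. Since $\operatorname{dist}(r,x)\ge3$, the sets $\{r\}$, $P$, $W_0$, $Q$, $\{x\}$ partition $V$. Let $C_0$ have no pebble on $P\cup Q\cup\{r\}$, one pebble on each vertex of $W_0$, and $\deg r+\deg x+2\le 7$ pebbles on $x$. Then $|C_0|=n$. For a configuration $C$ put
\[
\Psi(C)=C(x)+2\,C(Q)+4\sum_{v\in W_0}\max(C(v)-1,0)+4\,C(P)+8\,C(r).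
\]
On $W_0$ only the pebbles beyond the first are counted, because these are the ones that can slide. Adding a pebble to a vertex raises $\Psi$ by $1$ at $x$, by $2$ in $Q$, by at most $4$ in $W_0$, by $4$ in $P$, and by $8$ at $r$. Consider a step from a vertex $u$.
\begin{itemize}
\item If $u=x$, the removal costs $2$, and the target is in $Q$ and gains $2$.
\item If $u\in Q$, the removal costs $4$, and the target is not $r$, so it gains at most $4$.
\item If $u\in W_0$, then $C(u)\ge2$ and $\max(C(u)-1,0)$ drops by at least $1$, which costs at least $4$; the target is not $r$, so it gains at most $4$.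
\item If $u\in P\cup\{r\}$, the removal costs at least $8$, and no target gains more than $8$.
\end{itemize}
So $\Psi$ never increases. Since $\Psi(C_0)=C_0(x)\le7$, while a pebble on $r$ forces $\Psi\ge8$, the configuration $C_0$ does not reach $r$. Neither does any configuration obtained from $C_0$ by deleting pebbles, so no $t\le n$ has the defining property of $\pi(G)$.
\end{proof}

The distance condition cannot be lowered to $2$: opposite vertices of the $4$-cycle $K_{2,2}$ have degree sum $4$. When the degree sum is $6$, the pile on $x$ has eight pebbles and the potential no longer forbids anything. The following example shows how eight pebbles are used.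

\begin{example}\label{ex:eight}
Let $\deg r=\deg x=3$ and $\operatorname{dist}(r,x)\ge3$, and let $C_0$ be as in the proof above, so that $C_0(x)=8$. Suppose that some $c\in Q$ has neighbors $s_1\ne s_2$ in $W_0$, that some $a\in P$ has neighbors $y_1\neq y_2$ in $W_0$, and that $G[W_0]$ contains two disjoint paths from $\{s_1,s_2\}$ to $\{y_1,y_2\}$; see Figure~\ref{fig:eight}. Then $C_0$ reaches $r$ in three stages.
\begin{itemize}
\item \emph{Supply.} Four steps from $x$ put four pebbles on $c$, and two steps from $c$ put a second pebble on each of $s_1,s_2$.
\item \emph{Link.} Two slides along the disjoint paths put a second pebble on each of $y_1,y_2$.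
\item \emph{Demand.} One step from each $y_i$ puts two pebbles on $a$, and one step from $a$ reaches $r$.
\end{itemize}
The potential $\Psi$ equals $8$ throughout, so there is nothing to spare.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95,v/.style={circle,draw,fill=white,inner sep=1pt,minimum size=13pt,font=\footnotesize}]
\draw[gray] (5,0) ellipse [x radius=2.5, y radius=1.7];
\node[v,label=above:$x$] (x) at (0,0) {8};
\node[v] (q1) at (1.5,1.2) {0};
\node[v,label=above:$c$] (c) at (1.5,0) {0};
\node[v] (q3) at (1.5,-1.2) {0};
\node[v,label=above:$s_1$] (s1) at (3.5,0.5) {1};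
\node[v,label=below:$s_2$] (s2) at (3.5,-0.5) {1};
\node[v] (u1) at (5,0.8) {1};
\node[v] (u2) at (5,-0.8) {1};
\node[v,label=above:$y_1$] (y1) at (6.5,0.5) {1};
\node[v,label=below:$y_2$] (y2) at (6.5,-0.5) {1};
\node[v] (p1) at (8.5,1.2) {0};
\node[v,label=above:$a$] (a) at (8.5,0) {0};
\node[v] (p3) at (8.5,-1.2) {0};
\node[v,label=above:$r$] (r) at (10,0) {0};
\node at (5,0) {$W_0$};
\draw (q1)--(x)--(q3) (p1)--(r)--(p3);
\draw[dashed] (q1)--(3.08,1.09) (q3)--(3.08,-1.09) (p1)--(6.92,1.09) (p3)--(6.92,-1.09);
\draw[very thick] (x)--(c) (c)--(s1)--(u1)--(y1)--(a) (c)--(s2)--(u2)--(y2)--(a) (a)--(r);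
\node at (-1.2,-2.1) {weight};
\node at (0,-2.1) {$1$}; \node at (1.5,-2.1) {$2$}; \node at (5,-2.1) {$4$ (beyond the first pebble)};
\node at (8.5,-2.1) {$4$}; \node at (10,-2.1) {$8$};
\end{tikzpicture}
\caption{Eight pebbles on $x$ reach $r$ when $x$ and $r$ have degree $3$, their neighbors are empty, and every other vertex holds one pebble. Circles show numbers of pebbles, thick edges are the ones used, and the bottom row gives the weight of a pebble in the nonincreasing potential that rules out seven pebbles.}\label{fig:eight}
\end{figure}

The proof that random graphs of minimum degree $3$ are Class~0 repeats this scheme against an arbitrary configuration. The part of $W_0$ is played by a \emph{core} of occupied vertices in which Menger's theorem provides many disjoint paths.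

\section{Good graphs}\label{sec:good}

At average degree about $\log m$ almost all vertices have degree comparable to the average, and a few scattered vertices have much smaller degree. The definition records this, together with expansion of small sets, edges between large sets, and the near absence of short cycles. The constants are chosen for convenience.

\begin{definition}\label{def:good}
Let $n=2m$, let $D$ be a real number with $\log m\le D\le3\log m$, and put
\[
b=\frac{D}{3200},\qquad M=\frac{n}{D^{1/10}},\qquad R=\Bigl\lfloor\frac{\log m}{20\log D}\Bigr\rfloor .
\]
Let $G$ be a bipartite graph with parts $V_1,V_2$ of size $m$ and vertex set $V$, and let $T\subseteq V$. Vertices in $T$ are \emph{thin}, the others are \emph{fat}. The graph $G$ is \emph{good} (with respect to $D$ and $T$) if the following hold.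
\begin{itemize}
\item[(G1)] All degrees lie in $[3,10D]$, and every fat vertex has degree at least $D/100$.
\item[(G2)] Distinct thin vertices are at distance at least $5$, and $|T|\le m^{0.2}$.
\item[(G3)] If $\emptyset\ne A\subseteq V$, $U\subseteq V$, $|U|\le M$, and every vertex of $A$ has at least $D/400$ neighbors in $U$, then $|U|>b|A|$.
\item[(G4)] If $A\subseteq V_1$ and $A'\subseteq V_2$ have size at least $m/D^{1/5}$, then some edge joins $A$ to $A'$.
\item[(G5)] For every $s\le4R+1$, every set of $s$ vertices spans at most $s$ edges.
\end{itemize}
\end{definition}

Property (G3) is a robust form of expansion by the factor $b$: it applies not only to $U=N(A)$ but to any set $U$ that captures $D/400$ of the neighbors of each vertex of $A$, so it survives the deletion of vertices. It stops at size $M$, where (G4) takes over, since $M/2=m/D^{1/10}\ge m/D^{1/5}$. Property (G5) makes small balls trees up to one edge.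

\begin{theorem}\label{thm:D}
There is an absolute constant $m_0$ such that for $m\ge m_0$ every good graph is Class~0.
\end{theorem}

The graph at which the process of Theorem~\ref{thm:B} acquires minimum degree $3$ is $G_p$ for a random $p$, so it does not have the distribution of any $\mathcal{B}_{m,p}$. We therefore prove goodness for all graphs sandwiched between two members of the process, with one common set of thin vertices.

\begin{proposition}\label{prop:P}
Let $p_-\le p_+$ satisfy $p_-\ge0.99p_+$ and $\log m\le mp_-\le mp_+\le3\log m$. Put $D=mp_+$, $G_\pm=G_{p_\pm}$ and $T=\{v:\deg_{G_-}(v)<D/100\}$. Whp every graph $G$ with $G_-\subseteq G\subseteq G_+$ and $\delta(G)\ge3$ is good with respect to $D$ and $T$.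
\end{proposition}

In all proofs below $m$ is assumed to be larger than an absolute constant. Since $D\ge\log m$, the numbers $D$ and $b$ are then large too, and inequalities such as $D^{1/15}\ge16$ or $b\ge2^{28}$ are used freely.

\section{Proofs of the main theorems}\label{sec:main}

Each degree in $G_p$ has the binomial distribution $\operatorname{Bin}(m,p)$, and the degrees of the vertices of one part are independent. Let $i,j$ be fixed, $mp\to\infty$ and $mp=O(\log m)$. Since $mp^2\to0$, we have $(1-p)^{m-j-i}\sim e^{-mp}$, and therefore
\begin{equation}\label{eq:binom}
\Pr(\operatorname{Bin}(m-j,p)=i)\sim\frac{(mp)^i}{i!}e^{-mp},\qquad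
\Pr(\operatorname{Bin}(m-j,p)\le2)\sim\frac{(mp)^2}{2}e^{-mp}.
\end{equation}
Since $G_p\subseteq G_{p'}$ for $p\le p'$, the probability that $G_p$ is Class~0 is nondecreasing in $p$.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Put $t^*=\log m/m$. If $p\ll t^*$, then $p\le t^*/2$ for large $m$, and by \eqref{eq:isolated} whp $G_p$ is disconnected. If $p\gg t^*$, then $p\ge p_0:=2t^*$ for large $m$, and it suffices to treat $p_0$. By \eqref{eq:binom}, $\Pr(\delta(G_{p_0})\le2)\le2m\Pr(\operatorname{Bin}(m,p_0)\le2)=O(m\cdot m^{-2}\log^2m)\to0$. By Proposition~\ref{prop:P} with $p_-=p_+=p_0$, whp $G_{p_0}$ is good, and by Theorem~\ref{thm:D} it is Class~0. These two statements also hold along any infinite set $I$ of values of $m$: replace $p$ outside $I$ by $0$ or by $1$, respectively.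

Thus $t^*$ belongs to the threshold. So does every $t=\Theta(t^*)$, because $p\gg t$ is equivalent to $p\gg t^*$ and $p\ll t$ is equivalent to $p\ll t^*$. Conversely, let $t$ belong to the threshold. If $t\ne O(t^*)$, then $t/t^*\to\infty$ along some infinite set $I$. Let $p=\min(1,\sqrt{tt^*})$ on $I$ and $p=\min(1,t/m)$ elsewhere. Then $p\ll t$, so the probability of Class~0 tends to $0$; but $p/t^*=\min(1/t^*,\sqrt{t/t^*})\to\infty$ along $I$, so it tends to $1$ along $I$. Hence $t=O(t^*)$, and in particular $t\to0$. If $t\ne\Omega(t^*)$, then $t/t^*\to0$ along some infinite set $I$. Let $p=\min(1,\sqrt{tt^*})$ on $I$ and $p=\min(1,\sqrt t)$ elsewhere. Then $p\gg t$, so the probability tends to $1$; but $p\ll t^*$ along $I$, so it tends to $0$ along $I$. Hence $t=\Theta(t^*)$.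
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(1) Let $\tau$ be the least $p$ with $\delta(G_p)\ge3$. We must show that whp $G_p$ is Class~0 exactly for $p\ge\tau$. Put $\omega=\frac12\log\log m$, $p_\pm=(\log m+2\log\log m\pm\omega)/m$ and $G_\pm=G_{p_\pm}$. The hypotheses of Proposition~\ref{prop:P} hold, and $e^{-mp_\pm}=e^{\mp\omega}/(m\log^2m)$. The number of vertices of $V_1$ of a given degree is binomial; if its mean $\mu$ tends to infinity, then by Chebyshev's inequality it is at most $1$ with probability at most $\mu/(\mu-1)^2\to0$. By \eqref{eq:binom},
\begin{align*}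
m\Pr(\operatorname{Bin}(m,p_-)=2)&\sim\tfrac12e^{\omega}\to\infty,\\
2m\Pr(\operatorname{Bin}(m,p_+)\le2)&\sim e^{-\omega}\to0,\\
m\Pr(\operatorname{Bin}(m,p_+)=3)&\sim\tfrac16e^{-\omega}\log m=\tfrac16\sqrt{\log m}\to\infty .
\end{align*}
So whp $\delta(G_-)\le2$, $\delta(G_+)\ge3$, and $G_+$ has at least two vertices of degree $3$; the window $\omega$ is narrow precisely so that such vertices survive until $p_+$. Assume these three events, the conclusion of Proposition~\ref{prop:P}, and that all labels are distinct.

Then $p_-<\tau\le p_+$, so $G_-\subseteq G_\tau\subseteq G_+$ and $\delta(G_\tau)\ge3$. Hence $G_\tau$ is good, and it is Class~0 by Theorem~\ref{thm:D}; by monotonicity so is $G_p$ for all $p\ge\tau$. Let $G'$ be $G_\tau$ without the edge labeled $\tau$. Then $G_-\subseteq G'\subseteq G_+$, and $G'$ has a vertex $r$ of degree at most $2$. Of the two vertices of degree $3$ in $G_+$, one, say $x$, differs from $r$, and $\deg_{G'}x\le3$. Both $r$ and $x$ have degree at most $3<D/100$ in $G_-$, so both are thin. The graph $G_+$ is itself good, so (G2) gives $\operatorname{dist}_{G'}(r,x)\ge\operatorname{dist}_{G_+}(r,x)\ge5$. Either $G'$ is disconnected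 or Lemma~\ref{lem:O} applies to it; in both cases it is not Class~0. Every $G_p$ with $p<\tau$ is a subgraph of $G'$, so it is not Class~0 either.

(2) Let $c_m\to c$. By (1), whp $G_p$ is Class~0 if and only if $X=0$, where $X$ is the number of vertices of degree at most $2$ in $G_p$. We use the method of moments: if nonnegative integer random variables $X=X_m$ satisfy $\mathbb{E}[X(X-1)\cdots(X-j+1)]\to\lambda^j$ for each fixed $j\ge1$, then $X$ converges in distribution to a Poisson variable of mean $\lambda$, and so $\Pr(X=0)\to e^{-\lambda}$. Let $q=\Pr(\operatorname{Bin}(m,p)\le2)$; by \eqref{eq:binom}, $2mq\to e^{-c}$. Fix distinct vertices $v_1,\dots,v_j$, in either part, and let $d_i$ be the number of neighbors of $v_i$ outside $\{v_1,\dots,v_j\}$. The $d_i$ are independent binomial variables with between $m-j$ and $m$ trials, and they are independent of the edges among the $v_i$. If all $v_i$ have degree at most $2$, then all $d_i\le 2$; conversely, if all $d_i\le2$ and there is no edge among the $v_i$, then all $v_i$ have degree at most $2$. Hence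
\[
(1-j^2p)\,q^j\le\Pr(\deg v_i\le2\text{ for all }i)\le\Pr(\operatorname{Bin}(m-j,p)\le2)^j\sim q^j ,
\]
uniformly in the choice of the $v_i$. The $j$th factorial moment of $X$ is the sum of these probabilities over ordered $j$-tuples of distinct vertices, so it is asymptotic to $(2mq)^j\to e^{-cj}$. Therefore $\Pr(G_p\text{ is Class }0)\to e^{-e^{-c}}$.

If $c_m\to+\infty$, then for every fixed $c$ we have $c_m\ge c$ eventually, so by monotonicity the lower limit of the probability is at least $e^{-e^{-c}}$; let $c\to+\infty$. If $c_m\to-\infty$, the upper limit is at most $e^{-e^{-c}}$ for every $c$; let $c\to-\infty$.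
\end{proof}

\section{Expansion, diameter and the balance of pebbles}\label{sec:setup}

In Sections~\ref{sec:setup}--\ref{sec:ranges}, $G$ is a good graph and we prove Theorem~\ref{thm:D}. By (G2), every vertex has at most one thin neighbor, all neighbors of a thin vertex are fat, and distinct thin vertices have disjoint neighborhoods. Let
\[
\rho=\Bigl\lfloor\frac{\log M}{\log b}\Bigr\rfloor,\qquad H=2^{2\rho+10},
\]
so that $b^\rho\le M<b^{\rho+1}$: after $\rho+1$ rounds of expansion a single vertex has grown to size $M$. Since $\log M\sim\log m$ and $\log b\sim\log D\sim\log\log m$, we have $\rho\sim\log m/\log D$. Hence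
\begin{equation}\label{eq:H}
\rho\ge5,\qquad \log H=O(\log m/\log D),\qquad H=m^{o(1)},\qquad H\ge D^2 .
\end{equation}
For a set $A$ of fat vertices put $A^{(0)}=A$ and $A^{(j+1)}=N(A^{(j)})\setminus T$. Every vertex of $A^{(j)}$ is fat and lies within distance $j$ of $A$.

\begin{lemma}\label{lem:expand}
\begin{enumerate}
\item[(a)] If $A$ is a nonempty set of fat vertices, then $|A^{(j)}|\ge\min(b^j|A|,M)$ for all $j\geq 0$.
\item[(b)] For $j\ge1$ the ball $N_j[v]$ contains at least $\min(b^{j-1},M)$ fat vertices, and at least $\min(b^j,M)$ if $v$ is fat.
\item[(c)] $G$ is connected and $\operatorname{diam}(G)\le2\rho+6$. A configuration with at least $H$ pebbles on one vertex reaches every root.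
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Each vertex of $A$ has at least $D/100-1\ge D/400$ neighbors in $U=N(A)\setminus T$. So either $|U|>M$ or, by (G3), $|U|>b|A|$. This is the case $j=1$, and induction follows from $\min(b\min(b^j|A|,M),M)=\min(b^{j+1}|A|,M)$.

(b) If $v$ is fat, then $\{v\}^{(j)}\subseteq N_j[v]$. If $v$ is thin, take a neighbor $u$; it is fat, and $\{u\}^{(j-1)}\subseteq N_j[v]$.

(c) Given $v,w$, pick fat vertices $u\in N_1[v]$ and $u'\in N_1[w]$. Each of the sets $\{u\}^{(\rho+1)}$, $\{u'\}^{(\rho+1)}$, $\{u'\}^{(\rho+2)}$ lies in one part and has size at least $M\ge m/D^{1/5}$ by (a). The last two lie in opposite parts, so one of them is opposite to the first, and (G4) gives an edge between them. Hence $\operatorname{dist}(v,w)\le1+(\rho+1)+1+(\rho+2)+1=2\rho+6$. A vertex with $H\ge2^{\operatorname{diam}(G)}$ pebbles can send one pebble to any root.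
\end{proof}

From now on we fix a configuration $C$ of size $n$ and a root $r$, and we assume for a contradiction that $C$ does not reach $r$. Then $C(r)=0$, and by Lemma~\ref{lem:expand}(c) neither $C$ nor any configuration obtainable from it has $H$ pebbles on a vertex. Let
\[
Z=\{v:C(v)=0\}\ni r,\qquad z=|Z|\ge1,\qquad L=\{v:C(v)\ge2\}.
\]
Vertices of $L$ are \emph{rich}, and $C(v)-1$ is the \emph{excess} of $v\in L$. Since $\sum_v(C(v)-1)=0$,
\begin{equation}\label{eq:balance}
\sum_{v\in L}(C(v)-1)=z .
\end{equation}
This identity, the only consequence of $|C|=n$ that we use, is the source of every contradiction: each empty vertex that obstructs sliding is paid for by one unit of excess.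

The plan is as follows. A core obtained by deleting $Z$ inherits expansion from (G3) only if $z$ is below $M$, so we first show $z\le M/4$ (Section~\ref{sec:few}). We then build the core, show that it contains many disjoint paths, and show that a quarter of the excess can be brought into it (Section~\ref{sec:core}). Finally we treat three ranges of $z$ (Section~\ref{sec:ranges}). For $z\ge H^4$ the excess is large enough to be gathered into a pile of height $H$. For $b/2<z<H^4$ it need not be, but expansion forces the root to be so close to the core that the toll for the last stretch is at most $z^{0.01}$, and the scheme of Example~\ref{ex:eight} works with many paths. For $z\le b/2$ the root is within distance $2$ of the core, and an exact count is needed.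

\section{There are few empty vertices}\label{sec:few}

By \eqref{eq:balance}, many empty vertices mean much excess, either in tall piles or spread over many rich vertices. Tall piles can be merged: moving over distance $2t$ costs a factor $4^t$, but the number of collection points needed at mutual distance more than $2t$ is only $n/b^t$, and $b$ is much larger than $4$. For $\theta>0$ call a configuration $C'$ \emph{$\theta$-piled} if
\[
\sum_{v\notin T,\ C'(v)\ge\theta}C'(v)\ \ge\ \frac n\theta .
\]

\begin{lemma}\label{lem:piled}
If $\theta\ge16$, every $\theta$-piled configuration reaches every root.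
\end{lemma}

\begin{proof}
If $\theta\ge H$, some vertex has at least $H$ pebbles and Lemma~\ref{lem:expand}(c) applies. So it suffices to show that for $16\le\theta<H$ a $\theta$-piled configuration $C'$ can be turned into a $\theta^2$-piled one; repeated squaring then exceeds $H$.

Let $t=\lfloor\log_{16}\theta\rfloor\ge1$. From $16^t<H=4^{\rho+5}$ and $\rho\ge5$ we get $t<(\rho+5)/2\le\rho$. Let $J$ be a maximal set of fat vertices at pairwise distance more than $2t$. The balls $N_t[u]$, $u\in J$, are disjoint and have size at least $\min(b^t,M)=b^t$, so $|J|\le n/b^t$. By maximality every fat vertex is within distance $2t$ of $J$.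

Let $\Sigma\ge n/\theta$ be the sum in the definition of $\theta$-piled. Each fat $v$ with $C'(v)\ge\theta$ contributes $\lfloor C'(v)/4^t\rfloor$ pebbles to a vertex of $J$: if $v\in J$ it keeps them, and otherwise it sends them to a vertex of $J$ within distance $2t$. Since $C'(v)\ge16^t\geq 4^t$, this number is at least $C'(v)/(2\cdot4^t)$, so the contributions total at least $\Sigma/(2\cdot4^t)$. Put $\theta'=\Sigma/(4\cdot4^t|J|)$. The vertices of $J$ that collect less than $\theta'$ account for less than $\theta'|J|=\Sigma/(4\cdot4^t)$, so those that collect at least $\theta'$ hold together at least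
\[
\frac{\Sigma}{4\cdot4^t}\ge\frac{n}{4\cdot4^t\theta}\ge\frac n{\theta^2},
\]
because $4\le\sqrt\theta$ and $4^t\le\sqrt\theta$. Moreover $\theta'\ge(b/4)^t/(4\theta)\ge\theta^2$, since
\[
4\theta^3<4\cdot16^{3(t+1)}=2^{12t+14}\le2^{26t}\le(b/4)^t .
\]
So the new configuration is $\theta^2$-piled.
\end{proof}

\begin{lemma}\label{lem:zsmall}
$z\le M/4$.
\end{lemma}

\begin{proof}
Let $\theta=D^{1/3}$ and $\ell=|L\setminus T|$. We first show that $\ell<2n/\theta$: many rich vertices could form piles on common neighbors in one round of steps. Start with $L'=L\setminus T$. As long as some fat vertex $v$ has at least $\theta$ neighbors in $L'$, put $F_v=N(v)\cap L'$ and remove $F_v$ from $L'$. Afterwards $v$ has no neighbor in $L'$, so each $v$ is used at most once, and the sets $F_v$ are disjoint. At the end every fat vertex has fewer than $\theta$ neighbors in $L'$, while every vertex of $L'$ has at least $D/100-1\ge D/200$ fat neighbors. Counting edges between $L'$ and the fat vertices gives $|L'|\le200\theta n/D=200n/\theta^2\le n/\theta$. Now, for every used $v$, let each $u\in F_v$ make one step to $v$. A used vertex $v$ makes at most one step itself, and only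 if $C(v)\ge2$, so it ends with at least $|F_v|\ge\theta$ pebbles. If $\ell\ge2n/\theta$, then $\sum_v|F_v|\ge\ell-n/\theta\ge n/\theta$, so the new configuration is $\theta$-piled and reaches $r$ by Lemma~\ref{lem:piled}. Hence $\ell<2n/\theta$.

By the same lemma, $C$ is not $\sqrt\theta$-piled. Split $L$ into fat vertices with fewer than $\sqrt\theta$ pebbles, fat vertices with at least $\sqrt\theta$ pebbles, and thin vertices. By \eqref{eq:balance}, \eqref{eq:H} and (G2),
\[
z\le C(L)\le\sqrt\theta\,\ell+\frac n{\sqrt\theta}+H|T|\le\frac{3n}{\sqrt\theta}+m^{0.2+o(1)}\le\frac{4n}{D^{1/6}}\le\frac{n}{4D^{1/10}}=\frac M4 ,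
\]
where the last inequality is $D^{1/15}\ge16$.
\end{proof}

\section{The core}\label{sec:core}

\subsection*{Construction}
The first candidate for a core is the set of occupied fat vertices. It may contain vertices most of whose neighbors are empty, and these spoil expansion; after they are removed, new such vertices may appear. So we remove repeatedly. Starting from $Z$, add one at a time, as long as possible, a fat vertex that has at least $D/200$ neighbors in the current set. Let $B\supseteq Z$ be the final set. The \emph{core} is $W=V\setminus(B\cup T)$. Every core vertex is fat and occupied, and every fat vertex lies in $B$ or in $W$.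

\begin{lemma}\label{lem:core}
\begin{enumerate}
\item[(a)] $|B|\le(1+2/b)z\le2z\le M/2$, and $B=Z$ if $z\le b/2$. Moreover $W\ne\emptyset$.
\item[(b)] Every core vertex has at least $D/200-1$ neighbors in $W$.
\item[(c)] If $\emptyset\ne A\subseteq W$ and every vertex of $A$ has at most $D/1000$ neighbors in $U\subseteq V$, then $|(N(A)\cap W)\setminus U|\ge\min(b|A|,M)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $B'\ne Z$ be a set occurring in the process with $|B'|\le M$. Each vertex of $B'\setminus Z$ has at least $D/200$ neighbors in $B'$, so (G3) gives $|B'|>b(|B'|-z)$, that is,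
\[
|B'|<\frac{zb}{b-1}\le\Bigl(1+\frac2b\Bigr)z\le2z\le\frac M2
\]
by Lemma~\ref{lem:zsmall}. The process starts at size $z\le M/4$ and the size grows by one at a time, so the condition $|B'|\le M$ persists and the bound holds for $B$. If $B\ne Z$, then $1\le|B|-z<z/(b-1)$, so $z>b-1>b/2$. Finally $|B|+|T|\le M/2+m^{0.2}<n$.

(b) A core vertex has degree at least $D/100$, fewer than $D/200$ neighbors in $B$ (otherwise the process would continue), and at most one neighbor in $T$.

(c) Each vertex of $A$ has at least $D/200-1-D/1000\ge D/400$ neighbors in the set in question, so this set has more than $M$ vertices or, by (G3), more than $b|A|$.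
\end{proof}

\subsection*{Disjoint paths}
We recall Menger's theorem. For vertex sets $S,X$ in a graph, an \emph{$S$--$X$ path} starts in $S$ and ends in $X$, and a single vertex of $S\cap X$ counts as such a path. The maximum number of vertex-disjoint $S$--$X$ paths equals the minimum size of a vertex set meeting all $S$--$X$ paths. We need paths that avoid a forbidden set $F$ of core vertices, which are either emptied by the supply stage or reserved for the demand stage. Some condition on $F$ is necessary: a vertex of $X\setminus S$ all of whose core neighbors lie in $F$ is the end of no path.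

\begin{lemma}\label{lem:link}
Let $F\subseteq W$ and $S,X\subseteq W\setminus F$ with $|S|=|X|=q$ and $1\le q\le M/2$. Suppose that every vertex of $W\setminus F$ has at most $D/3000$ neighbors in each of $F$, $S$, $X$. Then $G[W\setminus F]$ contains $q$ vertex-disjoint $S$--$X$ paths. Consequently, from any configuration with at least one pebble on every vertex of $W\setminus F$ and at least two on every vertex of $S$, one can obtain a configuration with at least two pebbles on every vertex of $X$.
\end{lemma}

\begin{proof}
Suppose there are no such paths. By Menger's theorem some $Y\subseteq W\setminus F$ with $|Y|<q$ meets all $S$--$X$ paths of $G[W\setminus F]$. Let $A_X$ and $A_S$ be the sets of vertices that can be reached in $G[W\setminus(F\cup Y)]$ from $X\setminus Y$ and from $S\setminus Y$. Both are nonempty since $|Y|<q$; they are disjoint, and no edge joins them. We show that both are large in both parts, against (G4). The hypotheses are symmetric in $S$ and $X$, so let $A=A_X$. Every neighbor of $A$ in $W\setminus F$ lies in $A\cup Y$.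

\emph{$A$ is not small.} Suppose $|A|\le n/D^{1/4}$. Lemma~\ref{lem:core}(c) with $U=F\cup X$ gives at least $\min(b|A|,M)\ge2|A|$ neighbors of $A$ in $W\setminus(F\cup X)$. At least $|A|$ of them are outside $A$, hence in $Y\setminus X$. Also $X\setminus A\subseteq Y$, because $X\setminus Y\subseteq A$. So
\[
|Y|=|Y\cap X|+|Y\setminus X|\ge(q-|A\cap X|)+|A|\ge q,
\]
a contradiction. (Excluding $X$ from the neighbors is what makes the two contributions to $|Y|$ disjoint.)

\emph{$A$ is large in both parts.} If $|A\cap V_i|\ge n/(2D^{1/4})$, then Lemma~\ref{lem:core}(c) with $U=F$ gives at least $\min(bn/(2D^{1/4}),M)=M$ neighbors of $A\cap V_i$ in $W\setminus F$. All are in $V_{3-i}$, and at least $M-|Y|\ge M/2$ of them are in $A$. Since $|A|>n/D^{1/4}$, this applies to one value of $i$, and since $M/2\ge n/(2D^{1/4})$, it then applies to the other. So $A$ has at least $M/2\ge m/D^{1/5}$ vertices in each part.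

Now (G4) gives an edge between $A_X\cap V_1$ and $A_S\cap V_2$, a contradiction. For the last statement, the $q$ paths are disjoint and $|S|=|X|=q$, so every vertex of $S$ starts one path and every vertex of $X$ ends one path; slide along all of them.
\end{proof}

\subsection*{Usable excess}
Excess is useless if it cannot get into the core. Let
\[
L^*=\{v\in L:C(v)\ge2^{\operatorname{dist}(v,W)}\}
\]
be the set of rich vertices that lie in the core or can send a pebble to it. The extreme case of useless excess is a thin vertex with three pebbles and empty neighbors: it holds two units of excess. With degree at least $3$ it is accompanied by three empty vertices, so such vertices can absorb only two thirds of the balance \eqref{eq:balance}; with degree $2$ they could absorb as much excess as their neighbors provide.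

\begin{lemma}\label{lem:usable}
\begin{enumerate}
\item[(a)] $\sum_{v\in L^*}(C(v)-1)\ge z/4$.
\item[(b)] From $C$ one can obtain a configuration with $1+e(u)$ pebbles on each $u\in W$, where $e(u)\ge0$ and $\sum_{u\in W}e(u)\ge|L^*|$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $i\ge1$ let $A_i$ be the set of $v\in L\setminus L^*$ with $2^i\le C(v)<2^{i+1}$. For such $v$ we have $2^i\le C(v)<2^{\operatorname{dist}(v,W)}$, so $\operatorname{dist}(v,W)>i$, and all fat vertices within distance $i$ of $A_i$ lie in $B$. Let $A_i^f$ and $A_i^t$ be the fat and thin parts of $A_i$. If $A_i^f\ne\emptyset$, then $(A_i^f)^{(i)}\subseteq B$, so $\min(b^i|A_i^f|,M)\le|B|<M$ by Lemmas~\ref{lem:expand}(a) and~\ref{lem:core}(a), and hence $b^i|A_i^f|\le|B|$. If $A_i^t\ne\emptyset$, then $N(A_i^t)$ consists of at least $3|A_i^t|$ fat vertices by (G1) and (G2), and $(N(A_i^t))^{(i-1)}\subseteq B$, so in the same way $3b^{i-1}|A_i^t|\le|B|$. The excess of a vertex of $A_i$ is at most $2^{i+1}-2$, so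
\[
\sum_{v\in L\setminus L^*}(C(v)-1)\le|B|\sum_{i\ge1}(2^{i+1}-2)\Bigl(\frac1{b^{i}}+\frac1{3b^{i-1}}\Bigr)\le|B|\Bigl(\frac23+\frac{14}b\Bigr).
\]
Here $2/3$ is the thin term with $i=1$; the fat terms sum to at most $2\sum_{i\ge1}(2/b)^i\le8/b$, and the other thin terms to at most $\frac43\sum_{j\ge1}(2/b)^j\le6/b$. As $|B|\le(1+2/b)z$, the right side is at most $3z/4$, and \eqref{eq:balance} gives (a).

(b) Let every $v\in L^*\setminus W$ send one pebble to a nearest core vertex. Core vertices lose nothing, and each vertex of $L^*\cap W$ has excess at least $1$ of its own.
\end{proof}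

\section{The three ranges of \(z\)}\label{sec:ranges}

\subsection*{The range $z\ge H^4$: one tall pile}
Since $C<H$ everywhere, Lemma~\ref{lem:usable}(a) gives $|L^*|\ge z/(4H)$. Pass to the configuration of Lemma~\ref{lem:usable}(b). The excess $e$ may consist of single pebbles far apart, which cannot be sent anywhere, because halving a single pebble rounds down to zero. In the core, the base pebble on each vertex makes up for the rounding.

Let $G'=G[W]$, and let $J\subseteq W$ be a maximal set of vertices at pairwise distance more than $2\rho$ in $G'$. Iterating Lemma~\ref{lem:core}(c) with $U=\emptyset$ from a single vertex shows that balls of radius $\rho$ in $G'$ have at least $\min(b^\rho,M)=b^\rho$ vertices. The balls around the vertices of $J$ are disjoint, so $|J|\le n/b^\rho<nb/M=bD^{1/10}\le D^2$. By maximality, every core vertex is within $G'$-distance $2\rho$ of $J$. Give each $u\in W\setminus J$ a parent, namely a neighbor in $G'$ that is one step closer to $J$. This is a forest with root set $J$ and depth at most $2\rho$. Process the vertices of $W\setminus J$ from the deepest upward: a vertex $u$ that has received $f$ pebbles from its children moves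
\[
\Bigl\lfloor\frac{1+e(u)+f}2\Bigr\rfloor\ge\frac{e(u)+f}2
\]
pebbles to its parent. By induction from the deepest level, the vertices of $J$ end with at least $\sum_ue(u)2^{-\operatorname{depth}(u)}\ge4^{-\rho}|L^*|$ pebbles in total. Since $4^\rho=H/2^{10}$, one of them has at least
\[
\frac{z}{4H\cdot4^\rho D^2}=\frac{2^8z}{H^2D^2}\ge\frac{2^8H^2}{D^2}\ge H
\]
pebbles, by \eqref{eq:H}. This contradicts Lemma~\ref{lem:expand}(c).

\subsection*{The range $b/2<z<H^4$: many disjoint paths}
Here $z$ exceeds any given constant, because $b$ does. Let $h$ be the least integer with $b^{h-1}\ge3z$; balls of radius $h$ are too large to avoid the core. Since $3z>b$, we have $h\ge3$. From $b^{h-2}<3z$ we get $h<2+\log(3z)/\log b$, with two consequences. First, $2^h<4(3z)^{\log2/\log b}\le 5z^{0.005}\le z^{0.01}$. Second, $h<2+\log(3H^4)/\log b=O(\log m/\log^2D)$ by \eqref{eq:H}, whereas $R\sim\log m/(20\log D)$; so $h+1\le R$, and (G5) controls balls of radius $h+1$. This is where the upper bound on $z$ is used.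

Let $k=\operatorname{dist}(r,W)$; since $r\in Z\subseteq B$, $k\ge1$. If $k\ge2$, the fat vertices of $N_{k-1}[r]$ lie in $B$, and $|B|<M$, so Lemma~\ref{lem:expand}(b) gives $b^{k-2}\le|B|\le2z<b^{h-1}$. Thus in all cases
\[
k\le h,\qquad 4^k\le z^{0.02}.
\]
It suffices to put $2^k$ pebbles on a core vertex $y$ at distance $k$ from $r$.

\emph{Supply.} We claim that from $C$ one can obtain a configuration with at least one pebble on every core vertex and at least two on every vertex of some $S_0\subseteq W$ with $|S_0|\ge z^{0.2}$.

A moderately tall pile can be dispersed. Suppose that in some configuration all core vertices are occupied and a vertex $v$ has at least $z^{0.3}$ pebbles. By Lemma~\ref{lem:expand}(b), $N_h[v]$ contains at least $\min(b^{h-1},M)\ge3z$ fat vertices, since $3z\le M$; at least $3z-|B|\ge z$ of them are in the core. Choose $\lceil z^{0.2}\rceil$ of these other than $v$, and let $v$ send one pebble to each. The cost is at most $\lceil z^{0.2}\rceil2^h\le2z^{0.21}\le z^{0.3}-1$, so $v$ stays occupied, and the chosen vertices form $S_0$.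

If $C(v)\ge z^{0.3}$ for some $v$, disperse this pile. Otherwise $|L^*|\ge z^{0.7}/4$ by Lemma~\ref{lem:usable}(a); pass to the configuration of Lemma~\ref{lem:usable}(b). If at least $z^{0.2}$ core vertices have $e\ge1$, they form $S_0$. If not, some core vertex has $e\ge z^{0.5}/4\ge z^{0.3}$, and we disperse its pile. This proves the claim.

\emph{Demand.} Slides deliver two pebbles to each of many vertices, and we must turn these into a pile on $y$. In a tree rooted at $y$ in which every inner vertex has four children, the amount passed upward doubles at each level; with two children it would stay constant. To apply Lemma~\ref{lem:link} we also need that no vertex sees many vertices of the tree, and this is the purpose of (G5).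

Fix $y\in W$ with $\operatorname{dist}(r,y)=k$, and let $\mathcal{T}$ be a breadth-first search tree of $G[N_{k+1}[y]]$ rooted at $y$, so that the level of a vertex is its distance from $y$. At most one edge of $G[N_{k+1}[y]]$ is not in $\mathcal{T}$. Indeed, given two such edges, the tree paths from $y$ to their endpoints form a subtree with $s\le4(k+1)+1\le4R+1$ vertices, and these vertices span at least $(s-1)+2$ edges, against (G5). A core vertex of level at most $k$ has all its neighbors in $N_{k+1}[y]$, and at least $D/200-1$ of them in the core; all but at most two (the parent, and the other end of the non-tree edge) are its children. So $\mathcal{T}$ contains a subtree $\Gamma$ with all vertices in $W$, rooted at $y$, in which every vertex of level less than $k$ has exactly four children and whose leaf set $X$ is its level $k$. Put $F=\Gamma\setminus X$. Then $|X|=4^k$ and $|F|=(4^k-1)/3<4^k$.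

Every vertex $u\notin F$ has at most two neighbors in $\Gamma$. For if $u$ has a neighbor in $\Gamma$, then $u\in N_{k+1}[y]$, and each such neighbor is the parent of $u$, a child of $u$, or the other end of the non-tree edge. A child of $u$ is not in $\Gamma$: if $u\notin\Gamma$, because $\Gamma$ contains the parent of each of its non-root vertices, and if $u\in X$, because the children of $u$ have level $k+1$.

\emph{Link.} We choose $S\subseteq S_0\setminus F$ with $|S|=4^k$ such that every vertex has at most $D/3000$ neighbors in $S$. Note that $|S_0\setminus F|\ge z^{0.2}-4^k\ge4^k$. If $4^k\le D/3000$, any subset of the right size will do. If $4^k>D/3000$, then $D<3000z^{0.02}$, and we choose vertices of $S_0\setminus F$ greedily at pairwise distance at least $3$. By the upper bound in (G1), a ball of radius $2$ has at most $1+10D+10D(10D-1)=1+100D^2$ vertices, so each choice excludes at most that many candidates. Since $4^k(1+100D^2)=O(z^{0.06})$ is less than $z^{0.2}-4^k$, we can make $4^k$ choices, and then every vertex has at most one neighbor in $S$.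

Lemma~\ref{lem:link} applies with $q=4^k\le z\le M/2$ and puts at least two pebbles on every leaf of $\Gamma$. Now move up the tree. Each leaf passes one pebble to its parent. A vertex of level $k-1$ receives $4$ and passes on $2$, and inductively a vertex of level $k-j$ receives $4\cdot2^{j-1}=2^{j+1}$ and passes on $2^j$. So $y$ receives $2^{k+1}$ pebbles and sends one to $r$, a contradiction.

\subsection*{The range $z\le b/2$: an exact count}
By Lemma~\ref{lem:core}(a), $B=Z$, so a fat vertex is either empty or in the core. In particular, rich vertices outside the core are thin, and each neighbor of a thin vertex is in $Z$ or in $W$. Every fat vertex, including an empty one, has at least $D/100-z-1\ge D/200$ neighbors in $W$. By \eqref{eq:balance}, $L\ne\emptyset$. We apply Lemma~\ref{lem:link} only with sets $F,S,X$ of size at most $2$, for which its hypothesis on neighbors holds automatically.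

\medskip
\emph{The root has a core neighbor $y$.} It suffices to get two pebbles on some $s\in W$ while all core vertices stay occupied: Lemma~\ref{lem:link} with $F=\emptyset$, $S=\{s\}$, $X=\{y\}$ then puts two pebbles on $y$, and one step reaches $r$. If $L\cap W\ne\emptyset$, such an $s$ is present. So let $L\subseteq T$. If some $v\in L$ has a core neighbor, one step from $v$ produces $s$. If some $v\in L$ has $N(v)\subseteq Z$ and $C(v)\ge4$, move two pebbles to a neighbor $c$ of $v$ and then one from $c$ to a core neighbor of $c$. In the remaining case every $v\in L$ is thin with $N(v)\subseteq Z$ and $C(v)\le3$. The sets $N(v)$ are disjoint, so $z\ge3|L|$, while \eqref{eq:balance} gives $z\le2|L|$, which is impossible as $L\ne\emptyset$.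

\medskip
\emph{The root has no core neighbor.} Then $r$ is thin and $N(r)\subseteq Z$, as in Example~\ref{ex:eight}, and two slides are needed. Call a configuration \emph{winning} if there are a set $F\subseteq W$ with $|F|\le1$ and distinct $s_1,s_2\in W\setminus F$ such that $s_1,s_2$ have at least two pebbles each and all vertices of $W\setminus F$ are occupied. A winning configuration reaches $r$: take $a\in N(r)$, which is fat, and distinct $y_1,y_2\in(N(a)\cap W)\setminus F$; Lemma~\ref{lem:link} with $q=2$ puts two pebbles on each $y_i$, hence we get two on $a$ and one on $r$. So no winning configuration can be obtained from $C$. One way to win will be used three times: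
\begin{quote}
$(\dagger)$ if all core vertices are occupied and a fat vertex $u$ has at least four pebbles, step once from $u$ to each of two core neighbors, and take $F=\{u\}\cap W$.
\end{quote}
It follows that $|L\cap W|\le1$, and that a rich core vertex has at most three pebbles.

For $v\in L\cap T$ let $\beta(v)=(C(v)-1)-|N(v)\cap Z|$, the excess of $v$ minus the number of its empty neighbors. By (G2) the sets $N(v)$, $v\in L\cap T$, are disjoint from each other and from $\{r\}\cup N(r)$, and the latter is a subset of $Z$ with at least four elements. So $z\ge4+\sum_{v\in L\cap T}|N(v)\cap Z|$, and \eqref{eq:balance} gives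
\begin{equation}\label{eq:account}
\sum_{v\in L\cap T}\beta(v)+\sum_{u\in L\cap W}(C(u)-1)\ \ge\ 4 .
\end{equation}
We show that the left side is at most $3$.

\emph{Case I: $L\cap W=\{u\}$}, so that $C(u)\in\{2,3\}$. One more core vertex with two pebbles wins, with $F=\emptyset$. Let $v\in L\cap T$.
\begin{itemize}
\item The vertex $v$ has no core neighbor $w\ne u$, since a step from $v$ to $w$ would win.
\item If $N(v)\subseteq Z$, then $C(v)\le3$; otherwise move two pebbles to a neighbor $c$ of $v$ and one from $c$ to a core neighbor $w\ne u$ of $c$. So $\beta(v)\le2-3<0$.
\item Otherwise $N(v)\cap W=\{u\}$, and there is at most one such $v$, because $u$ has at most one thin neighbor. Moving $\lfloor C(v)/2\rfloor$ pebbles to $u$ and using $(\dagger)$ shows $C(u)+\lfloor C(v)/2\rfloor\le3$. Hence $C(u)=2$ and $C(v)\le3$, and since $v$ has at least two empty neighbors, $(C(u)-1)+\beta(v)\le1+2-2=1$.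
\end{itemize}
So the left side of \eqref{eq:account} is at most $1$ if a vertex of the last kind exists and at most $C(u)-1\le2$ otherwise.

\emph{Case II: $L\cap W=\emptyset$}, so that $L\subseteq T$. Call $v\in L$ \emph{active} if it has a core neighbor or $C(v)\ge4$. An active vertex can put a pebble on a core vertex within distance $2$: directly, or through a neighbor $c$ if $N(v)\subseteq Z$. Two active vertices are at distance at least $5$, so their targets would be distinct and we would win; this is the one place in the proof of Theorem~\ref{thm:D} where the full distance in (G2) is used. So at most one vertex is active. An inactive $v$ has $C(v)\le3$ and $N(v)\subseteq Z$, so $\beta(v)\le2-3<0$. For an active $v$ there are three possibilities.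
\begin{itemize}
\item $|N(v)\cap W|\ge2$. Then $C(v)\le3$, since otherwise a step to each of two core neighbors wins. So $\beta(v)\le2$.
\item $N(v)\cap W=\{w\}$. Then $C(v)\le5$, since otherwise three steps bring $w$ to at least four pebbles and $(\dagger)$ wins. As $v$ has at least two empty neighbors, $\beta(v)\le4-2=2$.
\item $N(v)\subseteq Z$. Then $C(v)\le7$, since otherwise four steps put four pebbles on a neighbor $c$ and $(\dagger)$ wins. So $\beta(v)\le6-3=3$.
\end{itemize}
So the left side of \eqref{eq:account} is at most $3$, a contradiction. The last possibility is the configuration of Example~\ref{ex:eight}, and the margin between $3$ and $4$ is a single pebble. If $r$ or $v$ had degree $2$, the margin would vanish, in agreement with Lemma~\ref{lem:O}.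

\medskip
The three ranges cover all $z\ge1$, so every configuration of size $n$ reaches every root. Since $G$ is connected and $\pi(G)\ge n$, the graph $G$ is Class~0. This completes the proof of Theorem~\ref{thm:D}. \qed

\section{Random graphs are good}\label{sec:random}

We prove Proposition~\ref{prop:P}. The upper bound on degrees, the distance condition in (G2), (G3) and (G5) pass from $G_+$ to its subgraphs; the lower bound on fat degrees and (G4) pass from $G_-$ to its supergraphs; and $T$ depends on $G_-$ only. So it suffices to verify each property whp in $G_+$ or in $G_-$. We use $\binom Nj\le(eN/j)^j$, the union bound $\Pr(\operatorname{Bin}(N,p)\ge j)\le\binom Njp^j$, and the Chernoff bound: if $Y$ is binomial with mean at least $\mu$ and $0<\alpha<1$, then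
\begin{equation}\label{eq:chernoff}
\Pr(Y\le\alpha\mu)\le\exp\bigl(-\mu(1-\alpha+\alpha\log\alpha)\bigr).
\end{equation}
It follows from $\Pr(Y\le\alpha\mu)\le e^{s\alpha\mu}\,\mathbb{E}e^{-sY}\le\exp\bigl(s\alpha\mu-\mu(1-e^{-s})\bigr)$ with $e^{-s}=\alpha$.

\medskip
\emph{Property (G1).} The bound $\delta(G)\ge3$ is assumed, and fat vertices have degree at least $D/100$ in $G_-$ by the definition of $T$. With $j=\lceil10D\rceil$, the expected number of vertices of degree at least $10D$ in $G_+$ is at most $2m(eD/j)^j\le2m(e/10)^{10D}\le2me^{-13D}\to0$, since $\log(10/e)>1.3$ and $D\ge\log m$.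

\medskip
\emph{Property (G2).} We have $(m-2)p_-\ge0.98D$. Apply \eqref{eq:chernoff} with $\mu=0.98D$ and $\alpha=1/98$, so that $\alpha\mu=D/100$ and $0.98(1-\alpha+\alpha\log\alpha)>0.98\cdot0.94>0.9$. This gives, for every $N\ge m-2$,
\[
\Pr(\operatorname{Bin}(N,p_-)<D/100)\le e^{-0.9D}\le m^{-0.9}.
\]
Hence $\mathbb{E}|T|\le2m^{0.1}$, and $|T|\le m^{0.2}$ whp by Markov's inequality.

If two thin vertices are at distance $\ell\le4$ in $G_+$, there is a path $v_0\dots v_\ell$ in $G_+$ with thin ends. Fix a potential path and consider three disjoint families of potential edges: the $\ell$ path edges, the potential edges at $v_0$ not going to $v_1$ or $v_\ell$, and the potential edges at $v_\ell$ not going to $v_{\ell-1}$ or $v_0$. Each of the last two families has at least $m-2$ members, and if $v_0,v_\ell$ are thin, fewer than $D/100$ members of each are in $G_-$. By independence the probability is at most $p_+^\ell m^{-1.8}$, and the expected number of such paths is at most $\sum_{\ell=1}^42m\cdot m^\ell p_+^\ell m^{-1.8}\le8D^4m^{-0.8}\to0$.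

\medskip
\emph{Property (G3).} Suppose $(A,U)$ violates (G3) in $G_+$, so $|U|\le\min(M,b|A|)$. Let $A_1$ be the larger of $A\cap V_1$ and $A\cap V_2$, and let $U_1$ be the part of $U$ on the other side. Put $a=|A_1|\ge1$, $u=|U_1|$, $\xi=u/m$ and $j=\lceil D/400\rceil$. Every vertex of $A_1$ has at least $j$ neighbors in $U_1$, so $u\geq 1$, and
\[
u\le2ab=\frac{aD}{1600},\qquad \xi\le\frac Mm=2D^{-1/10}.
\]
Put $\lambda=\log(e/\xi)$; then $\lambda\ge\frac1{10}\log D$. For large $D$ we have $\xi\le400^{-2}e^{-3}$, which is equivalent to $\log\frac1{400e\xi}\ge\lambda/2$. For fixed $A_1,U_1$ the vertices of $A_1$ behave independently, and $up_+=\xi D$, so the probability that each has $j$ neighbors in $U_1$ is at most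
\[
\Bigl[\binom ujp_+^{\,j}\Bigr]^a\le\Bigl(\frac{e\xi D}j\Bigr)^{ja}\le(400e\xi)^{aD/400}\le\exp\Bigl(-\frac{aD}{800}\lambda\Bigr).
\]
The number of pairs $(A_1,U_1)$ with given side and sizes is at most $(em/a)^a(e/\xi)^u$. Here $u\lambda\le aD\lambda/1600$. From $\xi m=u\le aD$ we get $m/a\le D/\xi$, and $D\le(2/\xi)^{10}$, so $\log(em/a)\le\log D+\lambda\le11\lambda$. Thus for given side, $a$ and $u$, the probability that such a pair exists is at most
\[
\exp\Bigl(a\lambda\Bigl(11-\frac D{1600}\Bigr)\Bigr)\le\exp\Bigl(-\frac{aD}{3200}\cdot\frac{\log D}{10}\Bigr)\le m^{-a\log D/32000}.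
\]
Since $\log D\to\infty$, the sum over two sides, $u\le m$ and $a\ge1$ tends to $0$. The factor $\log D$ that beats the sum over $u$ comes from restricting to $|U|\le M=o(n)$.

\medskip
\emph{Property (G4).} It suffices to treat sets of size $a=\lceil m/D^{1/5}\rceil$ in $G_-$. We have $\log(em/a)\le1+\frac15\log D$ and $p_-a\ge0.99D^{4/5}$, so the probability of failure is at most
\[
\binom ma^2(1-p_-)^{a^2}\le\exp\bigl(2a\log(em/a)-p_-a^2\bigr)\le\exp\bigl(a(2+\tfrac25\log D-0.99D^{4/5})\bigr)\to0 .
\]

\medskip
\emph{Property (G5).} The expected number of $s$-sets spanning at least $s+1$ edges of $G_+$ is at most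
\[
\binom{2m}s\binom{s(s-1)/2}{s+1}p_+^{s+1}\le\Bigl(\frac{2em}s\Bigr)^s\Bigl(\frac{es}2\Bigr)^{s+1}p_+^{s+1}=(e^2D)^s\,\frac{esD}{2m}.
\]
For $s\le4R+1\le1+\log m/(5\log D)$ we have $D^s\le Dm^{0.2}$ and $e^{2s}=m^{o(1)}$, so $(e^2D)^s\le m^{0.3}$. The sum over $s\le4R+1$ is therefore $m^{-0.7+o(1)}\to0$. This completes the proof of Proposition~\ref{prop:P}. \qed

\begin{thebibliography}{1}

\bibitem{Hurlbert}
Glenn Hurlbert, \emph{Recent Progress in Graph Pebbling}, arXiv:math/0509339 (2005).

\end{thebibliography}
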